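\title{The number of good abstract rotation systems is $2^{\Theta(n^2)}$}

\begin{abstract}
An abstract rotation system on $n$ elements assigns to each element a cyclic order of the other elements. It is good if each of its $4$-element subsystems is the rotation system of a simple drawing of $K_4$. Answering a question of Kyn\v{c}l, we show that the number of good abstract rotation systems on $n$ elements is $2^{O(n^2)}$, which is tight up to the constant in the exponent. The bound follows from a local statement: a good system on $m+1$ elements has at most $mC^m$ good extensions by one new element. We reduce this statement to counting the ways of cutting $m$ linear orders so that an associated tournament is transitive, and we carry out the count by repeated halving, driven by a non-crossing property. Consequently there are $2^{O(n^2)}$ weak isomorphism classes of simple complete topological graphs on $n$ vertices.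
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
A \emph{simple topological graph} is a drawing of a graph in the plane in which every two edges have at most one common point (an endpoint or a crossing) and no three edges pass through a single crossing. Its \emph{rotation system} records, for every vertex $v$, the cyclic order in which the edges at $v$ leave $v$. For a complete graph, the rotation at $v$ is a cyclic permutation of the other vertices.

Forgetting the drawing, an \emph{abstract rotation system} $\mathcal R$ on a finite set $U$ is a family $(\pi_v)_{v\in U}$, where $\pi_v$ is a cyclic permutation of $U\setminus\{v\}$. For $W\subseteq U$, the \emph{induced subsystem} $\mathcal R[W]$ consists of the restrictions of $\pi_w$ to $W\setminus\{w\}$, $w\in W$. The system $\mathcal R$ is \emph{realizable} if it is the rotation system of a simple complete topological graph, and it is \emph{good} if $\mathcal R[W]$ is realizable for every $4$-element subset $W\subseteq U$. A subdrawing of a simple drawing is simple, so every realizable system is good. Goodness is thus a local relaxation of realizability, and an upper bound on the number of good systems is an upper bound on the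 number of realizable ones.

On four elements, realizability is characterized by a parity condition, which we take as given; it makes goodness a purely combinatorial notion. Order the $4$-element set $W$ linearly. For $l\in W$, write the rotation at $l$ as $(i,j,k)$, where $i$ is the smallest element of $W\setminus\{l\}$, and call it \emph{positive} if $j<k$ and \emph{negative} if $k<j$.
\begin{quote}
\textbf{Parity condition.} A system on four elements is realizable if and only if the number of negative rotations is even.
\end{quote}
The condition does not depend on the ordering of $W$: exchanging two consecutive elements $u,v$ of the ordering leaves the signs at $u$ and $v$ unchanged and reverses the signs at the other two elements.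

Let $a_n$ be the number of good abstract rotation systems on a fixed $n$-element set. There is one system on three elements, so $a_3=1$. There are $2^4$ systems on four elements, and half of them satisfy the parity condition, so $a_4=8$. In general there are $((n-2)!)^n=2^{\Theta(n^2\log n)}$ abstract rotation systems: an arbitrary system carries about $\log n$ bits per pair of elements. How many bits per pair does a good system carry? Counting conditions is no guide, since the $\binom n4$ parity conditions far outnumber the available bits and so are very far from independent. It is known that
\[
2^{\Omega(n^2)}\le a_n\le 2^{n^2\cdot\alpha(n)^{O(1)}},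
\]
where $\alpha$ is the inverse Ackermann function, which is unbounded but grows extremely slowly (it plays no role below). With so thin a gap one guesses that a bounded number of bits per pair suffices, and Kyn\v{c}l~\cite{Kyncl2012} asked whether $a_n$ is bounded by $2^{O(n^2)}$.

\subsection*{Results}
The answer is yes.

\begin{theorem}\label{thm:count}
There is an absolute constant $K$ with $a_n\le 2^{Kn^2}$ for all $n\ge 3$. Conversely, $a_n\ge 2^{k^2/3}$ with $k=\lfloor (n-1)/3\rfloor$.
\end{theorem}

A good system can be built by adding one element at a time, and a bound $2^{O(n^2)}$ follows if each step has only exponentially many outcomes. This holds, whatever good system has been built so far. An \emph{extension} of a system $\mathcal R'$ on $U$ by a new element $x$ is a system $\mathcal R$ on $U\cup\{x\}$ with $\mathcal R[U]=\mathcal R'$.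

\begin{theorem}\label{thm:ext}
There is an absolute constant $C$ such that every good abstract rotation system on $m+1\ge 3$ elements has at most $m\,C^m$ good extensions by one new element. Exponential growth is necessary: for every $m\ge 2$ some good system on $m+1$ elements has at least $2^{\lfloor m/2\rfloor}$ good extensions.
\end{theorem}

Two simple topological graphs are \emph{weakly isomorphic} if there is an isomorphism of the underlying graphs under which two edges cross if and only if their images cross.

\begin{corollary}\label{cor:drawings}
The number of realizable abstract rotation systems on $n$ elements is at most $2^{O(n^2)}$, and so is the number of weak isomorphism classes of simple complete topological graphs on $n$ vertices.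
\end{corollary}

\begin{proof}
Realizable systems are good, which gives the first claim. Two edges with a common endpoint do not cross in a simple drawing. Two edges without a common endpoint lie in the subdrawing on their four endpoints, and in each $4$-element subset the rotations determine which edges cross~\cite{PachToth,Kyncl2009}. Hence two drawings of the complete graph on the same vertex set with the same rotation system are weakly isomorphic.
\end{proof}

Section~\ref{sec:reduction} turns goodness into a condition on triples and reduces the upper bounds to Theorem~\ref{thm:cuts}, a statement about linear orders and tournaments. Section~\ref{sec:crossing} isolates the non-crossing property behind Theorem~\ref{thm:cuts} and shows its effect in an idealized case, and Section~\ref{sec:halving} gives the proof. The lower bounds are in Section~\ref{sec:lower}. Throughout, $[P]$ is $1$ if the statement $P$ holds and $0$ otherwise, and $\mathbb F_2$ is the field with two elements. We make no attempt to optimize constants.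

\section{From rotations to cuts and tournaments}\label{sec:reduction}

\subsection*{Goodness as a condition on triples}
Linear orders are easier to count than cyclic ones, so we single out one element, called $\infty$, and cut all other rotations there. Let $\mathcal R$ be a system on $W\cup\{\infty\}$. For $i\in W$ let $<_i$ be the linear order in which the elements of $W\setminus\{i\}$ follow $\infty$ in $\pi_i$. Read $\pi_\infty$ from any starting point to get a linear order $<$ on $W$, the \emph{base order}. Conversely, any linear orders $<$ on $W$ and $<_i$ on $W\setminus\{i\}$ arise in this way from exactly one system, and for a fixed base order different families $(<_i)_{i\in W}$ give different systems. For distinct $i,j,k\in W$ let $I_i\{j,k\}=1$ if $<_i$ orders $j,k$ oppositely to the base order, and $I_i\{j,k\}=0$ otherwise.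

\begin{lemma}\label{lem:triples}
The system $\mathcal R$ is good if and only if
\begin{equation}\label{eq:triple}
I_i\{j,k\}+I_j\{i,k\}+I_k\{i,j\}\ \text{ is even for every triple }\{i,j,k\}\subseteq W.
\end{equation}
\end{lemma}

\begin{proof}
Let $i<j<k$ in $W$ and order the $4$-set as $i<j<k<\infty$. The rotation at $\infty$ is $(i,j,k)$, which is positive. The rotation at $i$ is $(\infty,j,k)=(j,k,\infty)$, positive, if $I_i\{j,k\}=0$, and $(\infty,k,j)=(j,\infty,k)$, negative, if $I_i\{j,k\}=1$. Renaming the letters, the rotation at $j$ is negative if and only if $I_j\{i,k\}=1$, and the rotation at $k$ if and only if $I_k\{i,j\}=1$. So \eqref{eq:triple} says exactly that all $4$-sets containing $\infty$ are realizable.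

It remains to show that \eqref{eq:triple} implies the parity condition for a $4$-set $Q\subseteq W$, ordered by $<$. Cyclic shifts of three elements are even permutations, so the rotation at $l\in Q$ is negative if and only if $<_l$ restricted to $Q\setminus\{l\}$ is an odd permutation of the base order, that is, if and only if its number of inversions, $\sum I_l\{j,k\}$ over the three pairs $\{j,k\}\subseteq Q\setminus\{l\}$, is odd. Summing over $l\in Q$ gives twelve terms. Grouped by the triple $\{l,j,k\}$ they form four sums as in \eqref{eq:triple}, so the total is even.
\end{proof}

\subsection*{Cuts}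
Consider an extension of a system on $V\cup\{\infty\}$, $|V|=m$, by a new element $x$. It consists of a position of $x$ in each of the $m+1$ old rotations ($m$ choices each) and the rotation at $x$ ($m!$ choices). Condition \eqref{eq:triple} for the triples $\{i,j,x\}$ determines the order $<_x$ from the positions. This alone leaves $m^{m+1}$ possibilities, which is no better than $2^{O(n^2\log n)}$ in total. The gain must come from the requirement that the relation forced on $<_x$ be a linear order. The following setting keeps only this structure; no goodness is assumed in it.

\medskip\noindent\textbf{Setting.} Let $V$ be a set with $|V|=m$, and for each $i\in V$ let $<_i$ be a linear order on $V\setminus\{i\}$. A \emph{cut} of $<_i$ is a partition of $V\setminus\{i\}$ into a lower initial segment and an upper final segment; there are $m$ cuts. For a cut $\xi$ of $<_i$ and $j\ne i$, put $M_{ij}(\xi)=1$ if $j$ is above $\xi$ and $M_{ij}(\xi)=0$ otherwise. Let $\varepsilon_{ij}\in\mathbb F_2$ ($i\ne j$) satisfy $\varepsilon_{ij}+\varepsilon_{ji}=1$. For a vector $q=(q_i)_{i\in V}$, with $q_i$ a cut of $<_i$, put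
\begin{equation}\label{eq:T}
T_{ij}(q)=\varepsilon_{ij}+M_{ij}(q_i)+M_{ji}(q_j)\in\mathbb F_2 .
\end{equation}
Then $T_{ij}+T_{ji}=1$, so $T(q)$ is a tournament on $V$; we read $T_{ij}=1$ as ``$i$ precedes $j$''. A tournament is \emph{transitive} if this relation is a linear order, equivalently if it has no cyclic triangle. Let $F$ be the set of all $q$ for which $T(q)$ is transitive.

\begin{theorem}\label{thm:cuts}
There is an absolute constant $C$ such that $|F|\le C^m$ in every such setting.
\end{theorem}

\begin{proof}[Proof of the upper bounds in Theorems~\ref{thm:count} and~\ref{thm:ext}, given Theorem~\ref{thm:cuts}]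
Let $\mathcal R'$ be a good system on $V\cup\{\infty\}$, $|V|=m\ge2$, with orders $<_i$ on $V\setminus\{i\}$ as above. Fix one of the $m$ positions of $x$ in $\pi_\infty$ and consider the good extensions $\mathcal R$ with this position. Read $\pi_\infty$ so that $x$ comes last; this gives a base order $<$ on $W=V\cup\{x\}$ with largest element $x$. Put $\varepsilon_{ij}=[i<j]$ for $i\neq j$ in $V$. The position of $x$ in $\pi_i$ is a cut $q_i$ of $<_i$. Since $j<x$, the pair $\{j,x\}$ is inverted at $i$ exactly when $j$ is above $q_i$, so $I_i\{j,x\}=M_{ij}(q_i)$ and $I_j\{i,x\}=M_{ji}(q_j)$. Also $I_x\{i,j\}=[i<_xj]+[i<j]$ in $\mathbb F_2$. Hence \eqref{eq:triple} for $\{i,j,x\}$ reads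
\[
[i<_x j]=\varepsilon_{ij}+M_{ij}(q_i)+M_{ji}(q_j)=T_{ij}(q).
\]
As $<_x$ is a linear order, $q\in F$, and $q$ determines $<_x$ and therefore $\mathcal R$. So $\mathcal R'$ has at most $mC^m$ good extensions.

A good system on $m+2$ elements is a good extension of the good system induced on a fixed $(m+1)$-element subset. Since $a_3=1$ and we may take $C\ge1$,
\[
a_n\le\prod_{m=2}^{n-2}mC^m\le (n-2)!\,C^{n^2/2}\le 2^{n^2}C^{n^2/2}.\qedhere
\]
\end{proof}

Nothing is lost in this reduction. The triples inside $V$ satisfy \eqref{eq:triple} because $\mathcal R'$ is good, so by Lemma~\ref{lem:triples} every $q\in F$ gives a good extension. For $m=2$ every tournament is transitive, $|F|=4$, and the two positions in $\pi_\infty$ recover $a_4=2\cdot4$.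

\begin{example}\label{ex:intervals}
Let $V=\{1,\dots,m\}$, let all $<_i$ be restrictions of the usual order, and let $\varepsilon_{ij}=[i<j]$. Consider the vectors $q$ in which every $j<i$ is below $q_i$. Then the elements above $q_i$ are those exceeding some $f(i)\in\{i,\dots,m\}$, and there are $m!$ such vectors. For $i<j$ we get $T_{ij}=1+[j>f(i)]+0=[j\le f(i)]$. Let $i<j<k$. The cyclic triangle with $T_{ik}=1$, $T_{ij}=0$ would need $k\le f(i)<j$, which is impossible; the cyclic triangle with $T_{ij}=T_{jk}=1$, $T_{ik}=0$ means $j\le f(i)<k\le f(j)$. So $q\in F$ if and only if there are no $i<j\le f(i)<f(j)$: any two of the intervals $[i,f(i)]$ are nested or disjoint. Such an $f$ is determined by the numbers $c_t=|f^{-1}(t)|$. Indeed, $f$ is nonincreasing on $P_t=\{i\le t: f(i)\ge t\}$, because $i<j$ in $P_t$ gives $j\le t\le f(i)$; hence $f^{-1}(t)$ consists of the $c_t$ largest elements of $P_t$, and we recover $f^{-1}(1),f^{-1}(2),\dots$ in turn. As $c_1+\dots+c_m=m$, at most $\binom{2m-1}{m}<4^m$ of the $m!$ vectors lie in $F$.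
\end{example}

In the example transitivity forbids crossings, and non-crossing configurations are few. In general the orders $<_i$ are unrelated, and there is no common line on which to draw intervals. The next section builds one.

\section{Slots and the non-crossing property}\label{sec:crossing}

Suppose that the cuts are known on a small subset of $V$. They determine a linear order on that subset, and every other element, once its own cut is chosen, must fit somewhere into this order. This is the common line.

Fix the setting. Let $S\subseteq V$, $s=|S|$, and fix cuts $q_i$, $i\in S$, such that the tournament \eqref{eq:T} on $S$ is transitive; order $S$ accordingly. Let $y\in V\setminus S$ and let $\eta$ be a cut of $<_y$. If $y$ uses the cut $\eta$, the elements of $S$ that precede $y$ form the set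
\[
B_y(\eta)=\{i\in S:\ \varepsilon_{iy}+M_{iy}(q_i)+M_{yi}(\eta)=1\}.
\]
Call $\eta$ \emph{admissible} if $B_y(\eta)$ is an initial segment of $S$, and then call $u_y(\eta)=|B_y(\eta)|\in\{0,\dots,s\}$ its \emph{slot}. For $y\ne z$ in $V\setminus S$, admissible cuts $\eta$ of $<_y$ and $\zeta$ of $<_z$ are \emph{compatible} if
\begin{equation}\label{eq:compat}
u_y(\eta)=u_z(\zeta)\qquad\text{or}\qquad [u_y(\eta)<u_z(\zeta)]=\varepsilon_{yz}+M_{yz}(\eta)+M_{zy}(\zeta).
\end{equation}
In words: if the slots differ, the order of $y$ and $z$ given by \eqref{eq:T} agrees with the order of the slots. The relation is symmetric, since exchanging $y$ and $z$ adds $1$ to both sides of the equation when the slots differ.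

Finally, for any $y\in V$, say that two cuts of $<_y$ lie in the same \emph{$S$-gap} if no element of $S$ lies between them, that is, if $M_{yi}$ takes the same value on both for all $i\in S\setminus\{y\}$. The $S$-gaps are intervals in the natural order of the cuts of $<_y$.

\begin{lemma}\label{lem:slots}
\begin{enumerate}
\item[(a)] Two admissible cuts of $<_y$ with the same slot lie in the same $S$-gap.
\item[(b)] If $q\in F$ extends the given cuts on $S$, then $q_y$ is admissible for every $y\in V\setminus S$, and $q_y,q_z$ are compatible for all $y\neq z$ in $V\setminus S$.
\end{enumerate}
\end{lemma}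

\begin{proof}
(a) Initial segments of equal size are equal, and $B_y(\eta)$ determines $M_{yi}(\eta)$ for all $i\in S$.

(b) The set $B_y(q_y)$ consists of the elements of $S$ preceding $y$ in the linear order $T(q)$, so it is an initial segment. If $u_y(q_y)<u_z(q_z)$, some $i\in S$ precedes $z$ but not $y$. Then $y$ precedes $i$ and $i$ precedes $z$, so $T_{yz}(q)=1$, which is \eqref{eq:compat}. If $u_y(q_y)>u_z(q_z)$, exchange $y$ and $z$.
\end{proof}

Now the main point, in the smallest case. Let $s=3$, and suppose that $y$ has admissible cuts $\eta_1,\eta_2$ in slots $2$ and $0$, and $z$ has admissible cuts $\zeta_1,\zeta_2$ in slots $1$ and $3$ (Figure~\ref{fig:slots}). If all four pairs were compatible, the table of comparisons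
\[
\bigl([u_y(\eta_a)<u_z(\zeta_b)]\bigr)_{a,b}=\begin{pmatrix}0&1\\1&1\end{pmatrix}
\]
would equal the table of values $\varepsilon_{yz}+M_{yz}(\eta_a)+M_{zy}(\zeta_b)$. The two rows of the latter differ by the constant $M_{yz}(\eta_1)+M_{yz}(\eta_2)$, so they are equal or complementary, and $(0,1)$, $(1,1)$ are neither. Had the slots of $y$ been $0,3$ and those of $z$ been $1,2$, the rows would be $(1,1)$, $(0,0)$; had they been $0,1$ and $2,3$, the rows would be $(1,1)$, $(1,1)$. Only interleaved slots are obstructed.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-0.6,0) -- (6.6,0);
\foreach \x/\k in {1/1,3/2,5/3} { \fill (\x,0) circle (2.2pt); \node[below] at (\x,-0.05) {$i_{\k}$}; }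
\foreach \x/\k in {0/0,2/1,4/2,6/3} { \draw (\x,-0.1) -- (\x,0.1); \node[below] at (\x,-0.45) {\small slot $\k$}; }
\draw[thick] (0,0) to[bend left=55] node[above,pos=0.3] {$y$} (4,0);
\draw[thick,dashed] (2,0) to[bend left=55] node[above,pos=0.7] {$z$} (6,0);
\end{tikzpicture}
\caption{Three ordered elements $i_1,i_2,i_3$ of $S$ leave four slots. Two cuts of $<_y$ place $y$ in slots $0$ and $2$, and two cuts of $<_z$ place $z$ in slots $1$ and $3$. The two chords cross, so one of the two cuts of $<_y$ is incompatible with one of the two cuts of $<_z$.}\label{fig:slots}
\end{figure}

\begin{lemma}\label{lem:crossing}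
Let $y\ne z$ in $V\setminus S$. Let $\zeta_1,\zeta_2$ be admissible cuts of $<_z$ with slots $p_1<p_2$, and let $\eta_1,\eta_2$ be admissible cuts of $<_y$ with $p_1<u_y(\eta_1)<p_2$ and $u_y(\eta_2)\notin[p_1,p_2]$. Then some $\eta_a$ is incompatible with some $\zeta_b$.
\end{lemma}

\begin{proof}
Suppose not. No slot of an $\eta_a$ equals $p_1$ or $p_2$, so the equation in \eqref{eq:compat} holds for all four pairs $(\eta_a,\zeta_b)$. Add the four equations in $\mathbb F_2$. On the right every term occurs an even number of times, so the sum is $0$. On the left $\eta_1$ contributes $0+1$ and $\eta_2$ contributes $0+0$ or $1+1$, so the sum is $1$.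
\end{proof}

This is the only place where the additive form of \eqref{eq:T} in $q_y$ and $q_z$ is exploited. To use it we need a bound on non-crossing families. Place $0,\dots,s$ in this order on a circle. Two sets $A,B\subseteq\{0,\dots,s\}$ \emph{cross} if there are $a,a'\in A$ and $b,b'\in B$, all four distinct, such that the chords $aa'$ and $bb'$ cross; equivalently, exactly one of $a,a'$ lies strictly between $b$ and $b'$ in the linear order. The relation is symmetric. The four points must be distinct because equal slots are always compatible. Different elements $y$ may have the same set of slots, and a set with at most three points does not cross itself, so repeated pairs or triples form arbitrarily large non-crossing families. Four points are the first size at which this cannot happen.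

\begin{lemma}\label{lem:quad}
An indexed family of pairwise non-crossing $4$-element subsets of $\{0,\dots,s\}$ has at most $s/2$ members.
\end{lemma}

\begin{proof}
If $s<3$ the family is empty, so let $s\ge3$. Let $A,B$ be two members, and let $a_1,\dots,a_4$ be the points of $A$ in cyclic order. If $B=A$, the chords $a_1a_3$ and $a_2a_4$ show that $A$ and $B$ cross. So some $b\in B\setminus A$ lies strictly inside an arc between two cyclically consecutive points of $A$, say $a_1$ and $a_2$. A point $b'\in B$ outside the closed arc would make $bb'$ cross $a_1a_2$. So $B$ lies in the closed arc, and the convex hulls of $A$ and $B$ lie on different sides of the line $a_1a_2$.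

Thus the members span convex quadrilaterals with pairwise disjoint interiors inside the convex $(s+1)$-gon on $0,\dots,s$. At each vertex, their angles sum to at most the angle of the polygon. A quadrilateral has angle sum $2\pi$ and the polygon has angle sum $(s-1)\pi$, so there are at most $(s-1)/2$ members.
\end{proof}

A \emph{box} is a choice of sets $O_y$ of cuts of $<_y$, $y\in V$; the elements of $O_y$ are the \emph{options} of $y$, and we identify the box with the product $\prod_yO_y$. The three lemmas already settle the ideal case in which the options never conflict.

\begin{proposition}\label{prop:toy}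
Let $\prod_yO_y$ be a nonempty box contained in $F$ with $|O_i|=1$ for all $i\in S$. Then for all but at most $s/2$ elements $y\in V\setminus S$, the options of $y$ lie in at most three $S$-gaps.
\end{proposition}

\begin{proof}
Any options $\eta\in O_y$, $\zeta\in O_z$ are coordinates of a vector in the box, so by Lemma~\ref{lem:slots}(b) they are admissible and compatible. If $O_y$ meets four $S$-gaps, then by Lemma~\ref{lem:slots}(a) its options occupy four different slots; let $D_y$ be a set of four such slots. By Lemma~\ref{lem:crossing} the sets $D_y$ are pairwise non-crossing, and Lemma~\ref{lem:quad} applies.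
\end{proof}

So if $S$ is small and each $S$-gap holds few options, then almost all elements have few options. A general box is not contained in $F$, and the proof in the next section repairs this in three moves. It chooses $S$ at random to make the gaps small. It reveals a few further cuts of the vector $q\in F$, so that the surviving options have few conflicts. It then draws random quadruples of options and thins them out to obtain a non-crossing family.

\section{Halving the number of options}\label{sec:halving}

For real $\ell\ge1$, let $N(\ell)$ be the maximum of $|F\cap\prod_yO_y|$ over all boxes with $|O_y|\le\ell$ for all $y$. Then $|F|\le N(m)$ and $N(\ell)\le \ell^m$. Splitting every option set into two halves gives $N(2k)\le 2^mN(k)$ for integers $k$, and $\log_2m$ such rounds give back the trivial bound $m^m$. The next lemma halves the option sets at a price per element that tends to zero fast enough to be summable over the rounds. Let $\ell_0=10^6$.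

\begin{lemma}[Halving lemma]\label{lem:halving}
If $\ell\ge\ell_0$, then $N(\ell)\le \exp\!\big(2352\,m\,\ell^{-1/4}\ln\ell\big)\,N(\ell/2)$.
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:cuts}, given Lemma~\ref{lem:halving}]
Apply the lemma for $\ell=m,m/2,m/4,\dots$ as long as $\ell\ge\ell_0$, and then use $N(\ell)\le\ell_0^m$ for $\ell<\ell_0$. Listed in increasing order, the values of $\ell$ used are at least $\ell_0,2\ell_0,4\ell_0,\dots$, and $\phi(x)=x^{-1/4}\ln x$ decreases for $x\ge e^4$. Hence $|F|\le C^m$ with $C=\ell_0\exp\big(2352\sum_{k\ge0}\phi(2^k\ell_0)\big)$, and the series converges.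
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:halving}]
Fix a box with all $|O_y|\le\ell$, and put
\[
\rho=\ell^{-1/2},\qquad h=\lceil \ell^{3/4}\rceil,\qquad g=\ell^{5/4}.
\]
Since $\ell^{1/4}>31$, we have $h\le \ell/31+1\le\ell/24$. To each $q\in F\cap\prod_yO_y$ we assign a \emph{code}, which lists the cuts $q_y$ for a small fraction of the elements $y$ and determines a box that contains $q$ and has all option sets of size at most $\ell/2$. Then at most $N(\ell/2)$ vectors share a code, and it suffices to count codes.

\medskip\noindent\textbf{Step 1: a sample with small gaps.}
For $S\subseteq V$, call $y\in V$ \emph{bad} if some $S$-gap of $<_y$ contains more than $h$ options of $O_y$, and let $\mathrm{Bad}$ be the set of bad elements. Put each element of $V$ into $S$ independently with probability $\rho$. If $y$ is bad then, since gaps are intervals of cuts, there are $h+1$ consecutive options of $O_y$ with no element of $S$ between the first and the last. At least $h$ elements of $V\setminus\{y\}$ lie between these two cuts, and there are at most $\ell$ choices for the first option. With $x=\ell^{1/4}$,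
\[
\Pr[y\text{ is bad}]\le\ell(1-\rho)^h\le\ell e^{-\rho h}\le x^4e^{-x}\le 22\,\ell^{-1/4},
\]
because $x^5e^{-x}\le 5^5e^{-5}<22$. The expectation of $|S|/(m\ell^{-1/2})+|\mathrm{Bad}|/(22m\ell^{-1/4})$ is therefore at most $2$, and we fix a set $S$, depending only on the box, for which this sum is at most $2$. Then
\[
s=|S|\le2m\ell^{-1/2},\qquad |\mathrm{Bad}|\le44\,m\ell^{-1/4}.
\]
Let $Y=V\setminus(S\cup\mathrm{Bad})$. \emph{The first part of the code} of $q$ is $q|_{S\cup\mathrm{Bad}}$.

Since $q\in F$, the tournament on $S$ is transitive, and the first part of the code determines admissibility, slots and compatibility as in Section~\ref{sec:crossing}. By Lemma~\ref{lem:slots}(a),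
\begin{equation}\label{eq:fewperslot}
\text{for $y\in Y$, every slot is taken by at most $h$ admissible options of $O_y$.}
\end{equation}

\medskip\noindent\textbf{Step 2: revealing the heavy elements.}
Options may conflict, but a conflict with a true cut $q_z$ is useful: revealing $q_z$ eliminates the conflicting options. We reveal true cuts as long as one of them eliminates many options. When this stops, every true cut has few conflicts, so all options with many conflicts can be discarded.

For $Z\subseteq Y$ and $y\in Y\setminus Z$, let $O_y^Z$ be the set of admissible options in $O_y$ that are compatible with $q_z$ for all $z\in Z$. By Lemma~\ref{lem:slots}(b), $q_y\in O_y^Z$. For $z\in Y\setminus Z$ and $\zeta\in O_z^Z$ let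
\[
\mathrm{loss}^Z(z,\zeta)=\sum_{y\in Y\setminus(Z\cup\{z\})}\#\{\eta\in O^Z_y:\ \eta\text{ is incompatible with }\zeta\}.
\]
Start with $Z=\emptyset$. While some $z\in Y\setminus Z$ has $\mathrm{loss}^Z(z,q_z)\ge g$, add such a $z$ (the first in a fixed ordering of $V$) to $Z$. The quantity $\sum_{y\in Y\setminus Z}|O_y^Z|$ starts at most at $m\ell$, stays nonnegative, and drops by at least $g$ with each addition. So the final set satisfies $|Z|\le t:=m\ell/g=m\ell^{-1/4}$. \emph{The second part of the code} is the set $Z$ together with $q|_Z$.

For $y\in Y\setminus Z$ let $L_y=\{\eta\in O_y^Z:\mathrm{loss}^Z(y,\eta)<g\}$ be the set of \emph{light} options. By the stopping rule $q_y\in L_y$, and since $L_y\subseteq O_y^Z$,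
\begin{equation}\label{eq:light}
\sum_{y\in Y\setminus(Z\cup\{z\})}\#\{\eta\in L_y:\ \eta\text{ is incompatible with }\zeta\}<g\qquad(z\in Y\setminus Z,\ \zeta\in L_z).
\end{equation}
Let $Y^*=\{y\in Y\setminus Z:|L_y|>\ell/2\}$. The sets $O_y^Z$, $L_y$ and $Y^*$ are determined by the first two parts of the code. \emph{The third part of the code} is $q|_{Y^*}$.

The code determines the box with option sets $\{q_y\}$ for $y\in S\cup\mathrm{Bad}\cup Z\cup Y^*$ and $L_y$ for all other $y$. This box contains $q$, and its option sets have size at most $\ell/2$. It remains to show that $Y^*$ is small. The sets $L_y$, $y\in Y^*$, are large, spread over many slots by \eqref{eq:fewperslot}, and have few conflicts by \eqref{eq:light}, so we are close to the situation of Proposition~\ref{prop:toy}.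

\medskip\noindent\textbf{Step 3: two light options rarely separate another element.}
Let $z\in Y^*$ and let $\zeta_1,\zeta_2\in L_z$ have slots $p_1<p_2$. For $y\in Y^*\setminus\{z\}$ let
\[
b_y=\#\{\eta\in L_y:p_1<u_y(\eta)<p_2\},\qquad c_y=\#\{\eta\in L_y:u_y(\eta)\notin[p_1,p_2]\}.
\]
Let $J_y$ be the set of $\eta\in L_y$ incompatible with $\zeta_1$ or with $\zeta_2$. By Lemma~\ref{lem:crossing}, an option counted by $b_y$ and an option counted by $c_y$ cannot both lie outside $J_y$. So $J_y$ contains all options of one of the two kinds, and $|J_y|\ge\min(b_y,c_y)$. By \eqref{eq:light} for $\zeta_1$ and $\zeta_2$ we have $\sum_y|J_y|<2g$, and dividing by $|L_y|>\ell/2$ gives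
\begin{equation}\label{eq:min}
\sum_{y\in Y^*\setminus\{z\}}\min\Big(\frac{b_y}{|L_y|},\frac{c_y}{|L_y|}\Big)\le\frac{4g}{\ell}.
\end{equation}

\medskip\noindent\textbf{Step 4: random quadruples.}
Let $m^*=|Y^*|$. Independently for each $y\in Y^*$, draw four independent uniform options from $L_y$, and let $D_y$ be the set of their slots. Call $y$ \emph{degenerate} if $|D_y|<4$. By \eqref{eq:fewperslot}, two given draws have the same slot with probability at most $h/|L_y|<2h/\ell$, so $y$ is degenerate with probability at most $6\cdot2h/\ell\le1/2$.

For $y\ne z$ in $Y^*$, let $X(y,z)$ be the event that both are nondegenerate and $D_y,D_z$ cross. If it occurs, then for one of the $6$ pairs of draws of $z$, with slots $p_1<p_2$, and one of the $6$ pairs of draws of $y$, one slot of the latter pair lies strictly between $p_1$ and $p_2$ and the other lies outside $[p_1,p_2]$. Fix $z$ and a pair of its draws, and condition on their values $\zeta_1,\zeta_2$. If their slots are equal, the pair contributes nothing. Otherwise a given pair of draws of $y$ is separated in this way with probability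
\[
2\,\frac{b_y}{|L_y|}\,\frac{c_y}{|L_y|}\le2\min\Big(\frac{b_y}{|L_y|},\frac{c_y}{|L_y|}\Big).
\]
The bound \eqref{eq:min} holds for all values of $\zeta_1,\zeta_2$, so for each $z\in Y^*$
\[
\sum_{y\in Y^*\setminus\{z\}}\Pr[X(y,z)]\le 36\cdot2\cdot\frac{4g}{\ell}=\frac{288\,g}{\ell}.
\]

A quadruple thus crosses $O(g/\ell)$ others on average, independently of $m$, and a subsample of density about $\ell/g$ is nearly non-crossing. Keep each $y\in Y^*$ independently with probability $\theta=\ell/(576g)\le1$. The expected number of kept nondegenerate elements minus the expected number of crossing pairs among them is at least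
\[
\frac{\theta m^*}{2}-\theta^2\cdot\frac{m^*}{2}\cdot\frac{288g}{\ell}=\frac{m^*\ell}{g}\Big(\frac1{1152}-\frac1{2304}\Big)=\frac{m^*\ell}{2304\,g}.
\]
Fix an outcome in which the difference is at least this large, and delete one element from each crossing pair. At least $m^*\ell/(2304g)$ elements remain, and their sets $D_y$ are pairwise non-crossing $4$-subsets of $\{0,\dots,s\}$. Lemma~\ref{lem:quad} gives $m^*\ell/(2304g)\le s/2$, that is,
\[
m^*\le1152\,\frac g\ell\,s\le1152\,\ell^{1/4}\cdot2m\ell^{-1/2}=2304\,m\,\ell^{-1/4}.
\]

\medskip\noindent\textbf{Step 5: counting codes.}
The sets $S$ and $\mathrm{Bad}$ are fixed, so the first part has at most $\ell^{|S|+|\mathrm{Bad}|}\le\ell^{46m\ell^{-1/4}}$ values. For the second part, note that $0<t\le m$ and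
\[
\Big(\frac tm\Big)^t\sum_{k\le t}\binom mk\le\sum_{k=0}^m\binom mk\Big(\frac tm\Big)^k=\Big(1+\frac tm\Big)^m\le e^t .
\]
So the second part has at most $\sum_{k\le t}\binom mk\ell^k\le\ell^t(em/t)^t=\ell^t(e\ell^{1/4})^t\le\ell^{2t}=\ell^{2m\ell^{-1/4}}$ values. Given the first two parts, $Y^*$ is determined, and the third part has at most $\ell^{m^*}\le\ell^{2304m\ell^{-1/4}}$ values. As $46+2+2304=2352$, there are at most $\ell^{2352m\ell^{-1/4}}$ codes.
\end{proof}

\begin{remark}[the parameters]
The gap size $h$ must be large compared with $\rho^{-1}\ln\ell$, so that few elements are bad, and small compared with $\ell$, so that quadruples are nondegenerate. The threshold $g$ balances $|Z|\le m\ell/g$ against $|Y^*|=O(\rho mg/\ell)$; for $\rho=\ell^{-1/2}$ both are of order $m\ell^{-1/4}$ when $g=\ell^{5/4}$.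
\end{remark}

\begin{remark}[the hypotheses]
Transitivity enters only through the order on $S$ and Lemma~\ref{lem:slots}(b), so one round uses only triples that meet the sample. Of $\varepsilon$ we used only $\varepsilon_{ij}+\varepsilon_{ji}=1$. That the sets $\{j:M_{ij}(\xi)=1\}$ are final segments of a linear order is used only in Step~1, where it guarantees that among many options two differ in many elements. It cannot be dropped. Let $m$ be even, let $\varepsilon$ be a linear order, and let the sets available to $i$ be the $m-1$ singletons $\{j\}$, $j\ne i$, in place of the final segments. If every $i$ chooses its partner in a perfect matching of $V$, then $M_{ij}=M_{ji}$ for all pairs, so $T=\varepsilon$ is transitive. There are $(m-1)(m-3)\cdots1\ge(m/2)!$ perfect matchings, which exceeds $C^m$ for large $m$.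
\end{remark}

\section{Lower bounds}\label{sec:lower}

By Lemma~\ref{lem:triples}, to construct a good system it suffices to give a base order $<$ and orders $<_i$ such that every triple carries zero or two inversions. We call an order \emph{natural} if it is a restriction of the base order.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:ext}]
Let $V$ have $m$ elements and let all $<_i$ be natural. There are no inversions, so this is a good system on $V\cup\{\infty\}$. We extend it by an element $x$ that is largest in the base order and has natural order $<_x$. Then $I_x\{i,j\}=0$, and \eqref{eq:triple} asks for $I_i\{j,x\}=I_j\{i,x\}$: the relation ``$j$ is above $x$ in $<_i$'' must be symmetric. So we need many graphs $G$ on $V$ in which every neighborhood $N_G(i)$ is a final segment of $V\setminus\{i\}$. Given such a graph, insert $x$ into $<_i$ immediately below $N_G(i)$. Then $I_i\{j,x\}=[j\in N_G(i)]=[i\in N_G(j)]=I_j\{i,x\}$, the extension is good, and it determines $G$.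

Let $r=\lfloor m/2\rfloor$ and write $V$ as $a_1<\dots<a_r<b_1<\dots<b_r$, preceded by one extra smallest element if $m$ is odd. Choose integers $0\le d_1\le\dots\le d_r\le r$. Let $\{b_1,\dots,b_r\}$ be a clique, join $a_i$ to the top $d_i$ of the $b_j$, and add no other edges. The neighborhood of $a_i$ is a final segment by definition, and that of the extra element is empty. The neighborhood of $b_j$ consists of all other $b$'s and of those $a_i$ with $d_i\ge r-j+1$, which form a final segment of the $a$'s because $d_i$ is nondecreasing. Different sequences give different graphs, and there are $\binom{2r}{r}=\prod_{i=1}^r\frac{r+i}{i}\ge2^r$ sequences.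
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:count}]
For $n=3$ we have $k=0$ and $a_3=1$, so let $k\ge1$. The plan is to prescribe a bit on each triple with one element in each of three blocks, placing either two inversions or none on that triple. The bits must be monotone for the orders to exist, and there are $2^{\Omega(n^2)}$ monotone functions of three variables.

Let $V=A\cup B\cup D$ have $n-1$ elements and base order $A<B<D$, with $|B|=|D|=k$ and $|A|=n-1-2k\ge k$. Let $\beta:A\times B\times D\to\{0,1\}$ be nondecreasing in $a$ and in $b$ and nonincreasing in $d$. Define, for $a\in A$, $b\in B$, $d\in D$: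
\begin{itemize}
\item $<_a$: first $A\setminus\{a\}$ naturally, then $B\cup D$, with $B$ and $D$ each in natural order and $d$ before $b$ if and only if $\beta(a,b,d)=1$;
\item $<_b$: first $A\cup D$, with $A$ and $D$ each in natural order and $d$ before $a$ if and only if $\beta(a,b,d)=1$, then $B\setminus\{b\}$ naturally;
\item $<_d$: natural.
\end{itemize}
The merged orders exist. For fixed $a$, the set $\{d:\beta(a,b,d)=1\}$ is an initial segment of $D$ that grows with $b$, so we insert each $b$ into $D$ right after its segment, keeping the natural order among elements inserted at the same place. For fixed $b$ the same set grows with $a$, which gives $<_b$.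

The inverted pairs of $<_a$ are the pairs $\{b,d\}$ with $\beta(a,b,d)=1$. Those of $<_b$ are the pairs $\{a,d\}$ with $\beta(a,b,d)=1$ and all pairs $\{b',d\}$ with $b'\in B\setminus\{b\}$. The order $<_d$ has none. Hence only two kinds of triples carry an inversion. For $\{a,b,d\}$ the sum in \eqref{eq:triple} is $\beta(a,b,d)+\beta(a,b,d)+0$, and for $\{b,b',d\}$ it is $1+1+0$. So the system on $V\cup\{\infty\}$ is good, and it determines $\beta(a,b,d)=I_a\{b,d\}$.

It remains to count the functions $\beta$. Identify elements with their ranks in their blocks and replace $d$ by $k+1-d$. Then $\beta$ is the indicator function of an arbitrary up-set of $\{1,\dots,|A|\}\times\{1,\dots,k\}^2$ in the product order. The sum of the coordinates takes at most $|A|+2k$ values, so some level set of it has size at least $|A|k^2/(|A|+2k)\ge k^2/3$, using $|A|\ge k$. A level set is an antichain (no two of its points are comparable), so each of its subsets is the set of minimal elements of the up-set it generates, and these up-sets are distinct. This gives at least $2^{k^2/3}$ functions $\beta$.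
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kyncl2009}
Kyn\v{c}l, \emph{European J. Combin.} 30 (2009).

\bibitem{Kyncl2012}
Jan Kyn\v{c}l, Improved enumeration of simple topological graphs, arXiv:1212.2950 (2012).

\bibitem{PachToth}
Pach and T\'oth, \emph{Combinatorica} 26 (2006).

\end{thebibliography}
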